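# Lacunary cosine sums with ratio $q$ against independent arcsine sums: the sign of $\widetilde I-I_q$

## 1. Does $\cos(2\pi q\omega)+\dots+\cos(2\pi q^n\omega)$ deviate like an independent sum?

Fix an integer $q\ge 2$, draw $\omega$ uniformly from $[0,1]$, and form
$$S_n(\omega)=\sum_{k=1}^n\cos(2\pi q^k\omega).$$
Since $q^k\omega$ mod $1$ is uniform, every summand has the law of $\cos(2\pi U)$ with $U$ uniform on $[0,1]$; this is the arcsine law on $[-1,1]$. Different summands are orthogonal in $L^2$. Let $\widetilde X_1,\widetilde X_2,\dots$ be genuinely independent with that same law. How do the exponentially small probabilities that $S_n/n$ is near $x\ne0$ compare with those for $\frac1n\sum_{k\le n}\widetilde X_k$?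

The answer that one would first guess is that there is no difference: the frequencies spread out so fast that the summands should act as independent ones. Let us test this.

**One summand.** The laws coincide, so nothing can be seen.

**Two summands, $q=2$.** Put $u=4\pi\omega$, so that $S_2=\cos u+\cos 2u$ with $u$ uniform mod $2\pi$. Expanding $S_2^3$, the terms $\cos^3u$ and $\cos^32u$ have mean $0$, and so does $\cos u\cos^2 2u$. But $\cos^2u=\frac12(1+\cos 2u)$ gives $\mathbb E[\cos^2u\cos2u]=\frac14$, so $\mathbb E S_2^3=\frac34$, whereas $\mathbb E(\widetilde X_1+\widetilde X_2)^3=0$. For larger $n$ the effect accumulates. A nonzero contribution to $\mathbb ES_n^3$ needs $\pm2^i\pm2^j\pm2^k=0$. Divide by the smallest power of $2$ that occurs; by parity it occurs exactly twice, and then the third power is the next one. Hence $\mathbb ES_n^3=\frac34(n-1)$: the sum is skewed to the right.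

**Two summands, $q=3$.** Now odd moments vanish, but $\cos^3u=\frac14(3\cos u+\cos3u)$ gives $\mathbb E[\cos^3u\cos3u]=\frac18$. So $\mathbb ES_2^4=2\cdot\frac38+6\cdot\frac14+4\cdot\frac18=\frac{11}4$, against $\frac94$ in the independent case. The sum is spread out more on both sides.

**The extreme values, $q=2$.** The point $\omega=0$ gives $S_n=n$. Can $S_n$ be near $-n$? With $c=\cos u$ we have $2\cos u+\cos2u=2c^2+2c-1=2(c+\frac12)^2-\frac32\ge-\frac32$. Hence $\cos u+\frac13(\cos2u-\cos u)\ge-\frac12$. Put $u=2\pi2^k\omega$ and sum over $k\le n$: the bracket telescopes, and $S_n\ge-\frac n2-\frac23$. So values of $S_n/n$ near $-0.6$, say, do not occur at all for large $n$, while independent summands reach them with positive probability.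

The guess is wrong, and the tests suggest how. For odd $q$ deviations should be easier than for independent summands in both directions. For even $q$ they should be easier to the right and harder to the left. This is a conjecture in Christoph Aistleitner, Nina Gantert, Zakhar Kabluchko, Joscha Prochno, Kavita Ramanan, "Large Deviation Principles for Lacunary Sums", arXiv:2012.05281 (2020). We shall prove it for every $q$.

## 2. Rate functions, Bessel coefficients, and the two theorems

**Definition (large deviation principle).** Random variables $Y_n$ satisfy an LDP with speed $n$ and rate function $I:\mathbb R\to[0,\infty]$ (lower semicontinuous) if for every Borel set $A$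
$$-\inf_{A^\circ}I\le\liminf_{n\to\infty}\tfrac1n\log\mathbb P(Y_n\in A)\le\limsup_{n\to\infty}\tfrac1n\log\mathbb P(Y_n\in A)\le-\inf_{\overline A}I .$$

So a larger rate function means rarer events. For independent summands, Cramér's theorem gives an LDP for $\frac1n\sum_{k\le n}\widetilde X_k$ with rate function
$$\widetilde I(x)=\sup_{\theta\in\mathbb R}[\theta x-\widetilde\Lambda(\theta)],\qquad \widetilde\Lambda(\theta)=\log\mathbb E e^{\theta\widetilde X_1}.$$
For the lacunary sums we take the following as known: the limit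
$$\Lambda_q(\theta)=\lim_{n\to\infty}\frac1n\log\mathbb E e^{\theta S_n}$$
exists for all $\theta\in\mathbb R$, and $(S_n/n)$ satisfies an LDP with speed $n$ and rate function $I_q(x)=\sup_{\theta\in\mathbb R}[\theta x-\Lambda_q(\theta)]$. Everything will be a comparison of $\Lambda_q$ with $\widetilde\Lambda$. As a small example of the transform, $\Lambda(\theta)=\theta^2/4$ gives $I(x)=x^2$, with the supremum at $\theta=2x$.

**Definition (Bessel coefficients).** For $m\ge0$ let
$$B_m(\theta)=\sum_{j\ge0}\frac{(\theta/2)^{m+2j}}{j!\,(m+j)!},\qquad B_{-m}=B_m .$$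

These are the modified Bessel functions, usually written $I_m$; we write $B_m$ because $I_q$ is already the rate function. The standard fact is the generating function
$$e^{\theta\cos u}=\sum_{m\in\mathbb Z}B_m(\theta)e^{imu}. \tag{1}$$
We read off that $B_m(\theta)>0$ for $\theta>0$, that $B_m(-\theta)=(-1)^mB_m(\theta)$, and that $\sum_m|B_m(\theta)|=e^{|\theta|}$ (put $u=0$ in (1) at $|\theta|$). Taking the mean of (1) gives $\widetilde\Lambda=\log B_0$. As $B_0(\theta)=1+\frac{\theta^2}4+O(\theta^4)$,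
$$\widetilde\Lambda(\theta)=\frac{\theta^2}4+O(\theta^4)\quad(\theta\to0),\qquad \frac{\widetilde\Lambda(\theta)}{|\theta|}\to1\quad(|\theta|\to\infty). \tag{2}$$
For the second statement let $\theta>0$ ($B_0$ is even). Then $B_0(\theta)\le e^{\theta}$, while $B_0(\theta)\ge\mathbb P(\widetilde X_1\ge1-\delta)\,e^{\theta(1-\delta)}$ for every $\delta\in(0,1)$.

Finally, $|S_n|\le n$ gives $|\Lambda_q(\theta)|\le|\theta|$. As a finite limit of convex functions, $\Lambda_q$ is convex, hence continuous; clearly $\Lambda_q(0)=0$. Since $\mathbb ES_n=0$, Jensen's inequality gives $\Lambda_q\ge0$, and likewise $\widetilde\Lambda\ge0$.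

**Theorem 1 (the conjecture).** Let $q\in\{2,3,\dots\}$. For $\theta>0$: $\Lambda_q(\theta)>\widetilde\Lambda(\theta)$. If $q$ is odd, $\Lambda_q(-\theta)=\Lambda_q(\theta)$. If $q$ is even, $\Lambda_q(-\theta)<\widetilde\Lambda(-\theta)$ for all $\theta>0$. Consequently, for all $x\in(-1,1)\setminus\{0\}$, the difference $\widetilde I(x)-I_q(x)\in[-\infty,\infty)$ has the sign of $x^{q+1}$. That is, if $q$ is odd, $I_q(x)<\widetilde I(x)$ for all $x\in(-1,1)\setminus\{0\}$; if $q$ is even, $I_q(x)<\widetilde I(x)$ for $0<x<1$ and $I_q(x)>\widetilde I(x)$ for $-1<x<0$.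

**Theorem 2 (complements).** Let $\beta_q=1$ for $q$ odd and $\beta_q=\cos\frac{\pi}{q+1}$ for $q$ even.

1. $\{I_q<\infty\}=[-\beta_q,1]$, $I_q\le\log q$ there, and $I_q(-\beta_q)=I_q(1)=\log q$. (In contrast, $\widetilde I<\infty$ on $(-1,1)$ and $\widetilde I(\pm1)=\infty$.)
2. As $\theta\to0$: $\Lambda_q(\theta)=\widetilde\Lambda(\theta)+\dfrac{\theta^{q+1}}{2^q\,q!}+O(|\theta|^{q+2})$. As $x\to0$: $\widetilde I(x)-I_q(x)=\dfrac2{q!}\,x^{q+1}\bigl(1+O(|x|^{1/2})\bigr)$.

For $q=2$ the coefficient in part 2 is $\frac18=\frac1{3!}\cdot\frac34$, in agreement with $\mathbb ES_n^3=\frac34(n-1)$.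

## 3. Positive $\theta$: a sum over integer relations

**Step 1: a formula for the moment generating function.** The aim is to turn dependence into arithmetic. Multiply (1) over $k$ with $u=2\pi q^k\omega$. The product series converges absolutely, so we may integrate termwise, and $\int_0^1e^{2\pi i\omega\sum m_kq^k}d\omega$ is $1$ or $0$ according to whether $\sum_k m_kq^k=0$. Hence
$$\mathbb Ee^{\theta S_n}=\sum_{m\in\mathbb Z^n:\ \sum_k m_kq^k=0}\ \prod_{k=1}^nB_{m_k}(\theta). \tag{3}$$
The tuple $m=0$ contributes $B_0(\theta)^n$, which is the independent answer. All other terms come from relations such as $q\cdot q^k-q^{k+1}=0$.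

**Step 2: the strict inequality for $\theta>0$.** We keep just enough relations to gain exponentially. All terms of (3) are positive. For $n=2N$ keep only the tuples with $m_{2i-1}+q\,m_{2i}=0$ for $i=1,\dots,N$. They satisfy the constraint, and their contribution factorizes:
$$\mathbb Ee^{\theta S_{2N}}\ge\Bigl(\sum_{j\in\mathbb Z}B_{qj}(\theta)B_j(\theta)\Bigr)^N\ge\bigl(B_0(\theta)^2+2B_1(\theta)B_q(\theta)\bigr)^N .$$
Take logarithms, divide by $2N$ and let $N\to\infty$:
$$\Lambda_q(\theta)\ge\tfrac12\log\bigl(B_0(\theta)^2+2B_1(\theta)B_q(\theta)\bigr)>\log B_0(\theta)=\widetilde\Lambda(\theta),\qquad\theta>0. \tag{4}$$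

**Step 3: symmetry for odd $q$.** This transfers (4) to the left side. The map $\omega\mapsto\omega+\frac12$ mod $1$ preserves Lebesgue measure. For odd $q$ it shifts $q^k\omega$ by $\frac12$ mod $1$, so it turns $S_n$ into $-S_n$. Therefore $\Lambda_q$ and $I_q$ are even functions; $\widetilde\Lambda$ and $\widetilde I$ are even as well.

## 4. From strict inequalities for $\Lambda_q$ to strict inequalities for $I_q$

Suprema may turn strict inequalities into weak ones, so we check that they are attained where it matters.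

**Step 4: $0<x<1$, any $q$.** The aim is $I_q(x)<\widetilde I(x)$. Let $g(\theta)=\theta x-\Lambda_q(\theta)$, a continuous function with $g(0)=0$. For $\theta\le0$ we have $g\le0$ because $\Lambda_q\ge0$. For $\theta>0$, (4) gives $g(\theta)\le\theta x-\widetilde\Lambda(\theta)$, which tends to $-\infty$ by (2), since $x<1$. So the supremum is attained at some $\theta^*\ge0$. If $\theta^*>0$, then by (4)
$$I_q(x)=\theta^*x-\Lambda_q(\theta^*)<\theta^*x-\widetilde\Lambda(\theta^*)\le\widetilde I(x).$$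
If $\theta^*=0$, then $I_q(x)=0$, while $\widetilde I(x)>0$ because $\theta x-\frac{\theta^2}4+O(\theta^4)>0$ for small $\theta>0$. For odd $q$, evenness gives the claim for $-1<x<0$ as well, so Theorem 1 is proved for odd $q$.

**Step 5: $-1<x<0$, $q$ even, assuming $\Lambda_q<\widetilde\Lambda$ on $(-\infty,0)$.** The aim is $I_q(x)>\widetilde I(x)$. The function $\theta x-\widetilde\Lambda(\theta)$ is $\le0$ for $\theta\ge0$, is positive for some small $\theta<0$ by (2), and tends to $-\infty$ as $\theta\to-\infty$ since $|x|<1$. So it attains its maximum at some $\tilde\theta<0$, and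
$$I_q(x)\ge\tilde\theta x-\Lambda_q(\tilde\theta)>\tilde\theta x-\widetilde\Lambda(\tilde\theta)=\widetilde I(x).$$
Here $I_q(x)=\infty$ is allowed. The maximum principle in this step also shows that $\widetilde I$ is finite on $(-1,1)$.

So one statement is left: **for $q$ even and $t>0$, $\Lambda_q(-t)<\log B_0(t)$.** From here through Section 7, $t>0$ is fixed and $B_m=B_m(t)$.

## 5. Even $q$ and negative $\theta$: signs, and a transfer operator

The sensible first attempt is (3) at $\theta=-t$, where the term of $m$ carries the sign $(-1)^{\sum m_k}$. If $q$ is odd, $\sum m_kq^k=0$ forces $\sum m_k$ to be even, which is Step 3 again. If $q$ is even, the signs are mixed already for $n=3$. The tuple $(q,-1,0)$ has the odd sum $q-1$ and a negative term. The tuple $(q,q-1,-1)$, which solves $m_1+qm_2+q^2m_3=0$, has the even sum $2q-2$ and a positive term. We would have to control cancellation among exponentially large sums, and (3) offers no way to do it.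

The case $q=2$, $n=2$ can be done differently. Let $V$ be uniform mod $2\pi$ and $W=2V$, so that $S_2$ has the law of $\cos V+\cos W$. Given $W$, the angle $V$ is $\frac W2$ or $\frac W2+\pi$ with equal probability, so
$$\mathbb Ee^{-tS_2}=\mathbb E\bigl[e^{-t\cos W}\cosh(t\cos\tfrac W2)\bigr],\qquad \cosh(t\cos\tfrac W2)=\cosh\Bigl(t\sqrt{\tfrac{1+\cos W}2}\Bigr).$$
With $X=\cos W$, the first factor is strictly decreasing in $X$ and the second is strictly increasing. If $X'$ is an independent copy of $X$, and $f$ is strictly decreasing and $g$ strictly increasing, then $\mathbb E[(f(X)-f(X'))(g(X)-g(X'))]<0$, that is, $\mathbb E[f(X)g(X)]<\mathbb E f(X)\,\mathbb E g(X)$. So $\mathbb Ee^{-tS_2}<B_0\cdot B_0$. The sign has been resolved by averaging over the preimages under multiplication by $q$. To iterate this we need an operator.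

**Definition (transfer operator).** Let $w>0$ be continuous and $1$-periodic. For continuous $1$-periodic $f$ put
$$L_wf(x)=\frac1q\sum_{j=0}^{q-1}w(y_j)f(y_j),\qquad y_j=\frac{x+j}q .$$

The points $y_j$ are the solutions of $qy\equiv x$ mod $1$, so $L_wf$ is again continuous and $1$-periodic. The operator is positive: $f\le g$ implies $L_wf\le L_wg$. For $q=2$ and $w(y)=e^{-t\cos2\pi y}$,
$$L_wf(x)=\tfrac12\bigl[e^{-t\cos\pi x}f(\tfrac x2)+e^{t\cos\pi x}f(\tfrac{x+1}2)\bigr],\qquad L_w1(x)=\cosh(t\cos\pi x).$$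

**Step 6: iterates of $L_w$ compute our expectations.** Substituting $y=(x+j)/q$ on each of the $q$ intervals $[\frac jq,\frac{j+1}q]$ gives $\int_0^1g\,L_wf\,dx=\int_0^1g(q\omega)w(\omega)f(\omega)\,d\omega$. By induction, $\int_0^1 g\,L_w^n1\,dx=\int_0^1 g(q^n\omega)\prod_{k=0}^{n-1}w(q^k\omega)\,d\omega$: apply the identity with $f=L_w^{n-1}1$, and then the induction hypothesis with $g(q\,\cdot)\,w$ in place of $g$. In particular
$$\int_0^1L_w^n1\,dx=\int_0^1\prod_{k=0}^{n-1}w(q^k\omega)\,d\omega . \tag{5}$$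
Since $q\omega$ mod $1$ is uniform, $S_n$ has the law of $\sum_{k=0}^{n-1}\cos(2\pi q^k\omega)$. So with $w=e^{\theta\cos2\pi\,\cdot}$ the right side of (5) is $\mathbb Ee^{\theta S_n}$.

From now on let $q$ be even and $L=L_w$ with $w(y)=e^{-t\cos2\pi y}$, so that $\mathbb Ee^{-tS_n}=\int_0^1L^n1$. If we had $L1\le\rho B_0$ with a constant $\rho<1$, positivity would give $L^n1\le(\rho B_0)^n$ and we would be done. Let us compute $M:=L1$. Since $q$ is even, replacing $j$ by $j+\frac q2$ mod $q$ replaces $y_j$ by $y_j+\frac12$ mod $1$ and flips the sign of the cosine. So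
$$M(x)=\frac1q\sum_{j=0}^{q-1}e^{t\cos(2\pi(x+j)/q)}=\sum_{n\in\mathbb Z}B_{qn}e^{2\pi inx}; \tag{6}$$
the last equality is (1) averaged over $j$, which keeps exactly the indices $m=qn$. Hence $M$ has mean $B_0$ but is not constant, and $M(0)=\sum_nB_{qn}>B_0$. The test function $1$ fails, and the point where it fails is $x=0$.

The remedy is to use $M$ itself as the test function and to prove $LM<B_0M$ pointwise. A value $M(y)>B_0$ occurs near $y=0$, but there $L$ applies its smallest weight, $e^{-t\cos2\pi y}\approx e^{-t}$. And because $q$ is even, $y$ comes with its antipode $y+\frac12$, where $M$ is small and the weight is large. We therefore compare one antipodal pair at a time. For integers $r\ge2$ put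
$$P_r(\varphi)=\frac1r\sum_{j=0}^{r-1}e^{t\cos((\varphi+2\pi j)/r)}=\sum_{n\in\mathbb Z}B_{rn}e^{in\varphi},\qquad P=P_q, \tag{7}$$
so that $M(x)=P(2\pi x)$. What we need is the following.

**Pair inequality (to be proved as Lemma 3).** For $\varphi\in[0,\frac\pi2]$ and $s=t\cos\varphi$,
$$e^{-s}P(\varphi)+e^sP(\varphi+\pi)<B_0\,(e^{-s}+e^s). \tag{8}$$

**Step 7: the pair inequality implies Theorem 1 for even $q$.** Fix $x$. The set $\{y_j\}$ splits mod $1$ into $\frac q2$ pairs $\{y,y+\frac12\}$; label each so that $\cos2\pi y\ge0$, and choose $\varphi\in[0,\frac\pi2]$ with $\cos\varphi=\cos2\pi y$. The function $P$ is even and $2\pi$-periodic by (7), so $M(y)=P(\varphi)$ and $M(y+\frac12)=P(\varphi+\pi)$. Thus the pair contributes $e^{-s}P(\varphi)+e^sP(\varphi+\pi)$ to $q\,LM(x)$, and it contributes $e^{-s}+e^s$ to $q\,M(x)=q\,L1(x)$. Summing (8) over the pairs gives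
$$LM(x)<B_0M(x)\qquad\text{for every }x .$$
The ratio $LM/(B_0M)$ is continuous and periodic, so its maximum $\rho$ satisfies $\rho<1$, and $LM\le\rho B_0M$. By positivity $L^n1=L^{n-1}M\le(\rho B_0)^{n-1}M$. Integrating and taking $\frac1n\log$,
$$\Lambda_q(-t)\le\log B_0(t)+\log\rho<\log B_0(t)=\widetilde\Lambda(-t).$$

With Steps 2 to 5 this is Theorem 1. It remains to prove (8).

## 6. Averages of $e^{tz}$ over Chebyshev roots increase and are convex in $\cos\varphi$

For $r=2$, (7) reads $P_2(\varphi)=\cosh(t\cos\frac\varphi2)$, which is a function of $x=\cos\varphi$: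
$$p_2(x)=\cosh\Bigl(t\sqrt{\tfrac{1+x}2}\Bigr)=\sum_{k\ge0}\frac{t^{2k}}{2^k(2k)!}(1+x)^k .$$
It is increasing and convex on $[-1,1]$. We need the same for all $r$.

**Lemma 1.** Let $N\ge0$, let $\zeta_0,\dots,\zeta_N$ be real numbers inside the circle $|z|=2$, repetitions allowed, and let $t>0$. Then
$$E_N(t):=\frac1{2\pi i}\oint_{|z|=2}\frac{e^{tz}}{\prod_{i=0}^N(z-\zeta_i)}\,dz>0 .$$

This integral is the divided difference of $z\mapsto e^{tz}$ at the nodes, and the Hermite–Genocchi formula writes it as $t^N\int_{\Delta_N}e^{t\sum\tau_i\zeta_i}\,d\tau$, which is visibly positive. For instance, two nodes $a\ne b$ give $(e^{ta}-e^{tb})/(a-b)$, and a double node $a$ gives $te^{ta}$. Here is a direct argument for the sign.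

*Proof.* Induct on $N$, using the first $N+1$ nodes. We have $E_0(t)=e^{t\zeta_0}>0$. For $N\ge1$, differentiating in $t$ multiplies the integrand by $z=(z-\zeta_N)+\zeta_N$, so $E_N'=\zeta_NE_N+E_{N-1}$. Moreover $E_N(0)=0$: for $t=0$ the contour may be enlarged to $|z|=R$, and the integrand is $O(R^{-2})$ there. Solving the linear equation, $E_N(t)=\int_0^te^{(t-s)\zeta_N}E_{N-1}(s)\,ds>0$. $\square$

Recall the Chebyshev polynomial $T_r$, defined by $T_r(\cos u)=\cos ru$; it has degree $r$ and leading coefficient $2^{r-1}$. For example $T_2(z)=2z^2-1$.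

**Lemma 2.** For every integer $r\ge2$ we have $P_r(\varphi)=p_r(\cos\varphi)$, where $p_r$ is smooth on $[-1,1]$ with $p_r'>0$ and $p_r''>0$ on $[-1,1]$.

*Proof.* First we factor $T_r(z)-x$. Let $x=\cos\varphi$ and $\xi_j=\cos\frac{\varphi+2\pi j}r$, $0\le j<r$. Then $T_r(\xi_j)=\cos(\varphi+2\pi j)=x$. If $\varphi\notin\pi\mathbb Z$, the $\xi_j$ are distinct, because $\xi_j=\xi_k$ with $j\ne k$ requires $2\varphi+2\pi(j+k)\in2\pi r\mathbb Z$. So
$$T_r(z)-x=2^{r-1}\prod_{j=0}^{r-1}(z-\xi_j), \tag{9}$$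
and by continuity in $\varphi$ this holds for all $\varphi$, with multiplicities.

Next we write $p_r$ as a contour integral. Since $\frac{T_r'(z)}{T_r(z)-x}=\sum_j\frac1{z-\xi_j}$, the residue theorem gives
$$P_r(\varphi)=\frac1r\sum_{j=0}^{r-1}e^{t\xi_j}=\frac1{2\pi i\,r}\oint_{|z|=2}\frac{e^{tz}\,T_r'(z)}{T_r(z)-x}\,dz=:p_r(x).$$
By (9), all solutions of $T_r(z)\in[-1,1]$ lie in $[-1,1]$. So $T_r(z)$ keeps a positive distance from $[-1,1]$ on $|z|=2$, and $p_r$ is analytic near $[-1,1]$.

Finally we differentiate. Differentiating in $x$ under the integral,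
$$p_r'(x)=\frac1{2\pi i\,r}\oint\frac{e^{tz}\,T_r'(z)}{(T_r(z)-x)^2}\,dz .$$
The integral over a closed contour of $\frac{d}{dz}\bigl[e^{tz}(T_r-x)^{-1}\bigr]=te^{tz}(T_r-x)^{-1}-e^{tz}T_r'(T_r-x)^{-2}$ is $0$. Hence
$$p_r'(x)=\frac tr\cdot\frac1{2\pi i}\oint\frac{e^{tz}}{T_r(z)-x}\,dz,\qquad p_r''(x)=\frac tr\cdot\frac1{2\pi i}\oint\frac{e^{tz}}{(T_r(z)-x)^2}\,dz,$$
the second by differentiating the first once more. By (9), for $x\in[-1,1]$ these are positive multiples of the integrals of Lemma 1 with nodes $\xi_0,\dots,\xi_{r-1}$, each taken once for $p_r'$ and twice for $p_r''$. Both are positive. $\square$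

## 7. The antipodal pair inequality

Write $a_n=B_{qn}/B_0$, $p=p_q$, and separate odd from even frequencies:
$$F(\varphi)=\sum_{n\ge1\ \text{odd}}a_n\cos n\varphi,\qquad G(\varphi)=\sum_{k\ge1}a_{2k}\cos2k\varphi .$$
Then by (7)
$$P(\varphi)=B_0(1+2F+2G),\qquad P(\varphi+\pi)=B_0(1-2F+2G). \tag{10}$$

**Lemma 3.** For $\varphi\in[0,\frac\pi2]$ and $s=t\cos\varphi$, inequality (8) holds.

By (10) the left side of (8) equals $B_0\,[2\cosh s+4G\cosh s-4F\sinh s]$. So (8) is equivalent to
$$G(\varphi)<T\,F(\varphi),\qquad T:=\tanh(t\cos\varphi)\in[0,1). \tag{11}$$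

Qualitative monotonicity is not enough here. It gives $F\ge0$, hence the left side of (8) is at most $2B_0\cosh s\,(1+2G)$, and this suffices where $G<0$; but $G(0)=\sum_ka_{2k}>0$. So near $\varphi=0$ a quantitative argument is needed. At the other end, $\varphi=\frac\pi2$, we have $T=0$ and must show $G<0$. For $q=2$ this can be done by hand: (10) gives $1+2G(\frac\pi2)=p_2(0)/B_0=\cosh(t/\sqrt2)/B_0(t)$, and the ratio of the coefficients of $t^{2k}$ in $\cosh(t/\sqrt2)$ and $B_0(t)$ is $\frac{4^kk!^2}{2^k(2k)!}=2^k/\binom{2k}k$, which is $1$ for $k=0,1$ and less than $1$ for $k\ge2$.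

*Proof of Lemma 3.* We prove (11) in five steps.

**Step 8: $F\ge0$ on $[0,\frac\pi2]$.** This gives the right side of (11) its sign. By (10) and Lemma 2, $4B_0F(\varphi)=P(\varphi)-P(\varphi+\pi)=p(\cos\varphi)-p(-\cos\varphi)\ge0$, as $p$ is increasing.

**Step 9: (11) on $[\frac\pi4,\frac\pi2]$.** Here we show $G<0$. By (7) with $r=2q$,
$$1+2G(\varphi)=\sum_{k\in\mathbb Z}\frac{B_{2qk}}{B_0}e^{2ik\varphi}=\frac{P_{2q}(2\varphi)}{B_0}=\frac{p_{2q}(\cos2\varphi)}{B_0}.$$
Since $p_{2q}$ is increasing, $G$ is decreasing on $[0,\frac\pi2]$. Since $p_{2q}$ is strictly convex and $\cos\psi$ has mean $0$ and is not constant, Jensen's inequality gives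
$$p_{2q}(0)<\frac1{2\pi}\int_0^{2\pi}p_{2q}(\cos\psi)\,d\psi=B_0 .$$
So $G(\frac\pi4)<0$, and $G<0$ on $[\frac\pi4,\frac\pi2]$. With Step 8, $G<0\le TF$ there.

**Step 10: $F-G\ge\frac{a_1}2$ on $[0,\frac\pi4]$.** The reason for wanting this is the identity
$$TF-G=T(F-G)-(1-T)G. \tag{12}$$
For large $t$ the factor $1-T$ is exponentially small, so a lower bound for $F-G$ should win. Let $b=\frac{\sqrt2}2$. For $\varphi\in[0,\frac\pi4]$ we have $-\cos\varphi\le-b$, so (10) and monotonicity give
$$2(F-G)=1-\frac{p(-\cos\varphi)}{B_0}\ge1-\frac{p(-b)}{B_0}. \tag{13}$$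
To bound $p(-b)$, use the tangent inequality $p(x)\ge p(-b)+p'(-b)(x+b)$. Multiply by $1-x\ge0$, put $x=\cos\psi$ and average over $\psi$. The left side gives $\frac1{2\pi}\int_0^{2\pi}P(\psi)(1-\cos\psi)\,d\psi=B_0-B_q$. On the right, $\cos\psi$ has mean $0$ and $\cos^2\psi$ has mean $\frac12$, so $1-x$ has mean $1$ and $(x+b)(1-x)=b+x-bx-x^2$ has mean $b-\frac12$. Therefore
$$B_0-B_q\ge p(-b)+p'(-b)\bigl(b-\tfrac12\bigr)\ge p(-b),$$
because $p'>0$ and $b>\frac12$. Thus $1-p(-b)/B_0\ge B_q/B_0=a_1$, and (13) gives the claim.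

**Step 11: $G$ is small relative to $a_1$.** We show
$$\sum_{k\ge1}a_{2k}<\frac{a_1\,(e^{\sqrt2\,t}-1)}4. \tag{14}$$
For integers $N\ge K\ge0$ we have $(N+j)!/(K+j)!=\prod_{i=K+1}^N(i+j)\ge N!/K!$, so comparing the series of $B_N$ and $B_K$ term by term gives $B_N/B_K\le(t/2)^{N-K}K!/N!$. Apply this with $N=2kq$, $K=q$, and put $m=(2k-1)q$, so that $2kq=m+q$. As $q!/(m+q)!\le1/m!$,
$$\frac1{a_1}\sum_{k\ge1}a_{2k}=\sum_{k\ge1}\frac{B_{2kq}}{B_q}\le\sum_{m\in\{q,3q,5q,\dots\}}\frac{(t/2)^m}{m!}<\frac14\sum_{m\ge1}\frac{(\sqrt2\,t)^m}{m!}=\frac{e^{\sqrt2\,t}-1}4 .$$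
The strict inequality holds because $(t/2)^m=(\sqrt2\,t)^m/(2\sqrt2)^m$ and $(2\sqrt2)^m\ge8>4$ for $m\ge2$.

**Step 12: (11) on $[0,\frac\pi4]$.** We combine the bounds. Here $\cos\varphi\ge\frac{\sqrt2}2$, so $2s\ge\sqrt2\,t$; and $T=\frac{e^{2s}-1}{e^{2s}+1}$ gives $\frac T{1-T}=\frac{e^{2s}-1}2$. By (12), Step 10, the bound $G\le\sum_ka_{2k}$, and (14),
$$TF-G\ge\frac{Ta_1}2-(1-T)G=(1-T)\Bigl[\frac{a_1(e^{2s}-1)}4-G\Bigr]\ge(1-T)\Bigl[\frac{a_1(e^{\sqrt2\,t}-1)}4-\sum_{k\ge1}a_{2k}\Bigr]>0 .$$
This proves (11) on all of $[0,\frac\pi2]$. $\square$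

By Step 7, the proof of Theorem 1 is complete. $\blacksquare$

## 8. Where $I_q$ is finite, and the value $\log q$ at both ends

We prove Theorem 2, part 1. Write $\beta=\beta_q$, and let $\|\cdot\|$ be the distance to the nearest integer. The first lemma generalizes the computation with $2c^2+2c-1$ from Section 1.

**Lemma 4.** For $q$ even, $q\cos u+\cos qu\ge-(q+1)\beta$ for all real $u$, with equality if and only if $\cos u=-\beta$.

*Proof.* The left side is even and $2\pi$-periodic, so we may put $u=\pi-v$ with $v\in[0,\pi]$. As $q$ is even, the claim becomes $f(v):=q\cos v-\cos qv\le(q+1)\beta$, with equality only at $v=\frac\pi{q+1}$. At a maximum of $f$ on $[0,\pi]$ we have $f'(v)=q(\sin qv-\sin v)=0$; this includes the endpoints, where $f'$ vanishes anyway. So $\sin qv=\sin v$, and one of two cases holds. If $qv\equiv v$ mod $2\pi$, then $f(v)=(q-1)\cos v\le q-1$. If $qv\equiv\pi-v$ mod $2\pi$, then $v=\frac{(2m+1)\pi}{q+1}$ with an integer $m\ge0$ and $f(v)=(q+1)\cos v\le(q+1)\beta$, with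 equality only for $v=\frac\pi{q+1}$, where the value $(q+1)\beta$ is indeed taken. The first case cannot give the maximum: from $\cos y\ge1-\frac{y^2}2$,
$$(q+1)\beta\ge q+1-\frac{\pi^2}{2(q+1)}>q-1,$$
since $q+1\ge3>\frac{\pi^2}4$. $\square$

**Step 13: $I_q=\infty$ off $[-\beta,1]$.** From $\Lambda_q(\theta)\le|\theta|$ we get $I_q=\infty$ off $[-1,1]$, which settles odd $q$. For $q$ even put $\alpha=\frac1{q+1}$. Dividing Lemma 4 by $q+1$,
$$\cos u+\beta+\alpha(\cos qu-\cos u)\ge0. \tag{15}$$
Put $u=2\pi q^k\omega$ and sum over $k=1,\dots,n$; the last term telescopes, and $S_n\ge-n\beta-2\alpha$. Hence $\Lambda_q(-t)\le t\beta$ for $t>0$, and $I_q(x)\ge\sup_{t>0}t(-x-\beta)=\infty$ for $x<-\beta$.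

**Step 14: $I_q\le\log q$ on $[-\beta,1]$.** We find points whose orbit realizes each endpoint $e$. Let

- $\omega_0=0$ for $e=1$ (any $q$);
- $\omega_0=\frac12$ for $e=-1$ ($q$ odd);
- $\omega_0=\frac q{2(q+1)}$ for $e=-\beta$ ($q$ even).

In the last case $\cos2\pi\omega_0=\cos(\pi-\frac\pi{q+1})=-\beta$, and $q\omega_0+\omega_0=\frac q2\in\mathbb Z$, so $q\omega_0\equiv-\omega_0$ mod $1$. In each case $\cos(2\pi q^k\omega_0)=e$ for all $k\ge0$. If $\|\omega-\omega_0\|\le\frac12q^{-n}$, then $|S_n(\omega)-ne|\le2\pi\sum_{k=1}^nq^{k-n}\le4\pi$. The set of such $\omega$ has measure $q^{-n}$, so $\mathbb Ee^{\theta S_n}\ge q^{-n}e^{\theta ne-4\pi|\theta|}$ and $\Lambda_q(\theta)\ge\theta e-\log q$ for all real $\theta$. That says $I_q(e)\le\log q$. Since $I_q$ is convex, $I_q\le\log q$ on $[-\beta,1]$. With Step 13, $\{I_q<\infty\}=[-\beta,1]$.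

**Step 15: a nonpositive weight exponent at each endpoint.** We prepare the bound $I_q(e)\ge\log q$. Let $\sigma=1$ for $e=1$ and $\sigma=-1$ otherwise, and put
$$\psi(\omega)=\begin{cases}\cos2\pi\omega-1,&e=1,\\-1-\cos2\pi\omega,&e=-1\ (q\text{ odd}),\\-\bigl[\cos2\pi\omega+\beta+\alpha(\cos2\pi q\omega-\cos2\pi\omega)\bigr],&e=-\beta\ (q\text{ even}).\end{cases}$$
Then $\psi\le0$, by (15) in the last case. Its zero set $Z$ mod $1$ is $\{0\}$, $\{\frac12\}$, $\{\omega_0,-\omega_0\}$ respectively, the last by the equality case of Lemma 4. By telescoping,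
$$\sigma\sum_{k<n}\bigl(\cos(2\pi q^k\omega)-e\bigr)=\sum_{k<n}\psi(q^k\omega)+O(1).$$
Let $t>0$ and $\widetilde L=L_w$ with $w=e^{t\psi}$. By (5), $\mathbb Ee^{\sigma tS_n}e^{-\sigma tne}=e^{O(t)}\int_0^1\widetilde L^n1$. By positivity $\widetilde L^{mN}1\le(\sup\widetilde L^N1)^m$, so along $n=mN$ we obtain
$$\Lambda_q(\sigma t)-t\sigma e=\lim_{n\to\infty}\frac1n\log\int_0^1\widetilde L^n1\,dx\le\frac1N\log\sup_x\widetilde L^N1(x)\qquad\text{for every }N\ge1. \tag{16}$$
Unfolding the definition (by induction on $N$, the preimages of $x$ under $q^N$ are the preimages under $q^{N-1}$ of the points $z$ with $qz\equiv x$),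
$$\widetilde L^N1(x)=q^{-N}\sum_{q^Ny\equiv x}\exp\Bigl(t\sum_{k<N}\psi(q^ky)\Bigr), \tag{17}$$
a sum over $q^N$ points $y$ mod $1$. Each exponential is at most $1$.

**Step 16: at most two preimages stay near $Z$.** The aim is to show that nearly all terms of (17) are small for large $t$. Let $\varepsilon=\frac1{4(q+1)^2}$ and $\eta=\min\{-\psi(y):\operatorname{dist}(y,Z)\ge\varepsilon\}>0$, distances being taken mod $1$. Call a preimage $y$ *good* if $\operatorname{dist}(q^ky,Z)<\varepsilon$ for all $0\le k<N$.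

Let $y,y'$ be good and within $\varepsilon$ of the same point of $Z$. We claim that $q^ky$ and $q^ky'$ are within $\varepsilon$ of the same point of $Z$ for all $k<N$. This is trivial if $|Z|=1$. If $Z=\{\pm\omega_0\}$ and $q^ky$ is within $\varepsilon$ of a point $\zeta\in Z$, then $q^{k+1}y$ is within $q\varepsilon$ of $q\zeta\equiv-\zeta$. For $k+1<N$ it is within $\varepsilon$ of some point of $Z$. That point is not $\zeta$, since otherwise $\|2\omega_0\|<(q+1)\varepsilon=\frac1{4(q+1)}$, whereas $2\omega_0=\frac q{q+1}$ gives $\|2\omega_0\|=\frac1{q+1}$. So the sign alternates, for $y$ and for $y'$ alike, which proves the claim.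

It follows that $\|q^k(y-y')\|\le2\varepsilon\le\frac1{2q}$ for all $k<N$. Since $\|qv\|=q\|v\|$ whenever $\|v\|\le\frac1{2q}$, and $q^Ny\equiv x\equiv q^Ny'$, we get $0=\|q^N(y-y')\|=q^N\|y-y'\|$, so $y\equiv y'$. Hence there is at most one good preimage per point of $Z$, and at most two in all.

**Step 17: $I_q(e)\ge\log q$.** A preimage that is not good has $\psi(q^ky)\le-\eta$ for some $k<N$, so its exponential in (17) is at most $e^{-t\eta}$. Thus $\sup\widetilde L^N1\le2q^{-N}+e^{-t\eta}$, where $\eta$ depends on neither $N$ nor $t$. By (16),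
$$I_q(e)\ge t\sigma e-\Lambda_q(\sigma t)\ge-\frac1N\log\bigl(2q^{-N}+e^{-t\eta}\bigr).$$
Let $t\to\infty$ to get $I_q(e)\ge\log q-\frac{\log2}N$, and then $N\to\infty$. With Step 14, $I_q(e)=\log q$ at both ends.

For the comparison with $\widetilde I$: it is finite on $(-1,1)$, since by (2) the function $\theta x-\widetilde\Lambda(\theta)$ is continuous and tends to $-\infty$ at both ends when $|x|<1$. And $e^{-\theta}B_0(\theta)=\mathbb Ee^{\theta(\widetilde X_1-1)}\to\mathbb P(\widetilde X_1=1)=0$ as $\theta\to\infty$ by dominated convergence, so $\widetilde I(1)\ge\lim_{\theta\to\infty}(\theta-\log B_0(\theta))=\infty$; $\widetilde I(-1)=\infty$ by symmetry. $\blacksquare$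

## 9. The difference near $0$: an approximate eigenfunction

We prove Theorem 2, part 2, for all $q\ge2$. For real $\theta$ let $L_\theta=L_w$ with $w=e^{\theta\cos2\pi\,\cdot}$, so that $\mathbb Ee^{\theta S_n}=\int_0^1L_\theta^n1$ by (5). All error terms are uniform in $x$, as $\theta\to0$, and $B_m=B_m(\theta)$.

**Step 18: the action of $L_\theta$ on $1$ and on $\cos2\pi x$.** We want a function that $L_\theta$ nearly reproduces up to a factor. Averaging (1) over the preimages as in (6), and differentiating in $\theta$,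
$$L_\theta1=\sum_{n\in\mathbb Z}B_{qn}e^{2\pi inx},\qquad L_\theta(\cos2\pi\,\cdot)=\partial_\theta L_\theta1=\sum_{n\in\mathbb Z}B_{qn}'e^{2\pi inx}.$$
From the series, $|B_m|\le\frac{(|\theta|/2)^m}{m!}e^{\theta^2/4}$ for $m\ge0$. Also $B_m'=\frac12(B_{m-1}+B_{m+1})$, by differentiating (1) in $\theta$; in particular $B_0'=B_1$. So the terms with $|n|\ge2$ add up to $O(\theta^{2q})$ in the first sum and $O(|\theta|^{2q-1})$ in the second.

**Step 19: the choice of the function.** Put
$$\kappa=\frac{2B_q}{B_0-2B_q'}=\frac2{q!}\Bigl(\frac\theta2\Bigr)^q(1+O(\theta)),\qquad h=1+\kappa\cos2\pi x,\qquad\lambda=B_0+\kappa B_1;$$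
the expansion of $\kappa$ uses $B_q'=O(|\theta|^{q-1})=O(\theta)$. By Step 18, and since $\kappa\cdot O(|\theta|^{2q-1})=O(|\theta|^{3q-1})$ is absorbed in $O(\theta^{2q})$,
$$L_\theta h=B_0+\kappa B_1+(2B_q+2\kappa B_q')\cos2\pi x+O(\theta^{2q}).$$
The definition of $\kappa$ says precisely that $2B_q+2\kappa B_q'=\kappa B_0$. And $\lambda h=B_0+\kappa B_1+\kappa B_0\cos2\pi x+\kappa^2B_1\cos2\pi x$ with $\kappa^2B_1=O(\theta^{2q})$. For small $\theta$ we have $\lambda\ge\frac12$ and $\frac12\le h\le\frac32$, so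
$$L_\theta h=\lambda h+O(\theta^{2q})=\lambda h\,(1+O(\theta^{2q})).$$

**Step 20: the expansion of $\Lambda_q$.** We iterate. By positivity there is a constant $C$ with $\lambda^n(1-C\theta^{2q})^nh\le L_\theta^nh\le\lambda^n(1+C\theta^{2q})^nh$, and $\frac23L_\theta^nh\le L_\theta^n1\le2L_\theta^nh$. Taking $\frac1n\log\int_0^1$ and letting $n\to\infty$, $\Lambda_q(\theta)=\log\lambda+O(\theta^{2q})$. Now $\log\lambda=\log B_0+\log(1+\kappa B_1/B_0)$, and since $B_1=\frac\theta2(1+O(\theta^2))$ and $B_0=1+O(\theta^2)$,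
$$\frac{\kappa B_1}{B_0}=\frac2{q!}\Bigl(\frac\theta2\Bigr)^{q+1}+O(|\theta|^{q+2})=\frac{\theta^{q+1}}{2^q\,q!}+O(|\theta|^{q+2}).$$
Its square is $O(\theta^{2q+2})$, and $2q\ge q+2$, so
$$\Delta(\theta):=\Lambda_q(\theta)-\widetilde\Lambda(\theta)=\frac{\theta^{q+1}}{2^q\,q!}+O(|\theta|^{q+2}). \tag{18}$$

**Step 21: locating the maximizers.** To pass to rate functions we need to know where the suprema sit. By (2) and (18), with $q+1\ge3$, both $\Lambda_q$ and $\widetilde\Lambda$ equal $\frac{\theta^2}4+O(|\theta|^3)$. Let $\Lambda$ be either of them, and $g(\theta)=\theta x-\Lambda(\theta)$, which is concave with $g(0)=0$. For small $x\ne0$,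
$$g(\pm5|x|)\le5x^2-\tfrac{25}4x^2+O(|x|^3)<0,$$
so by concavity $g<0$ outside $[-5|x|,5|x|]$, and a maximizer $\theta^*$ exists with $|\theta^*|\le5|x|$. On the one hand $g(\theta^*)\ge g(2x)=x^2+O(|x|^3)$. On the other hand
$$g(\theta^*)=\theta^*x-\frac{(\theta^*)^2}4+O(|x|^3)=x^2-\Bigl(\frac{\theta^*}2-x\Bigr)^2+O(|x|^3).$$
Hence $(\frac{\theta^*}2-x)^2=O(|x|^3)$, that is, $\theta^*=2x+O(|x|^{3/2})$.

**Step 22: the sandwich.** Each maximizer is a trial point for the other supremum. With $\theta_q$ and $\tilde\theta$ the maximizers for $I_q(x)$ and $\widetilde I(x)$,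
$$I_q(x)\ge\tilde\theta x-\Lambda_q(\tilde\theta)=\widetilde I(x)-\Delta(\tilde\theta),\qquad\widetilde I(x)\ge\theta_qx-\widetilde\Lambda(\theta_q)=I_q(x)+\Delta(\theta_q).$$
So $\Delta(\theta_q)\le\widetilde I(x)-I_q(x)\le\Delta(\tilde\theta)$. Inserting $2x\,(1+O(|x|^{1/2}))$ for either maximizer in (18), both bounds equal
$$\frac{(2x)^{q+1}}{2^q\,q!}\bigl(1+O(|x|^{1/2})\bigr)=\frac2{q!}\,x^{q+1}\bigl(1+O(|x|^{1/2})\bigr).\qquad\blacksquare$$
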